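\title{Martin's axiom and first-countable spaces of Radon measures}

\begin{abstract}
For a compact Hausdorff space $K$ let $P(K)$ be the space of Radon probability measures on $K$ in the weak$^*$ topology. We prove that Martin's axiom $\mathsf{MA}(\omega_1)$ implies that $P(K)$ is first-countable whenever $K$ is. More precisely, we show in ZFC that this assertion is equivalent to each of the following: among $\omega_1$ sets of positive measure there are always uncountably many all of whose finite intersections have positive measure; the cube $2^{\omega_1}$ is not a union of $\omega_1$ null sets; $L_1(\mu)$ is separable for every Radon probability measure $\mu$ on a first-countable compact space.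
\end{abstract}

\section{Introduction}

Throughout, compact spaces are Hausdorff, $K$ denotes a compact space, and the spaces $C(K)$, $L_1$, $L_\infty$ consist of real functions. A \emph{Radon probability measure} on $K$ is a probability measure $\mu$ on the Borel $\sigma$-algebra of $K$ that is inner regular: $\mu(B)=\sup\{\mu(F):F\subseteq B,\ F\text{ compact}\}$ for every Borel set $B$. The set $P(K)$ of these measures carries the weak$^*$ topology inherited from $C(K)^*$, the weakest topology making all maps $\mu\mapsto\int f\,d\mu$, $f\in C(K)$, continuous. In this topology $P(K)$ is a compact convex set.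

The map $x\mapsto\delta_x$ is a continuous injection of $K$ into $P(K)$, hence an embedding, so every property inherited by subspaces passes from $P(K)$ down to $K$. Some properties also pass up. If $K$ is metrizable, then $C(K)$ has a countable dense subset $\{f_n\}$, and $\mu\mapsto(\int f_n\,d\mu)_n$ embeds $P(K)$ in $\mathbb R^\omega$. The pointwise counterpart of metrizability is first-countability, the existence of a countable base of neighborhoods at each point, and this leads to the assertion
\begin{itemize}
\item[(A)] for every compact space $K$, the space $P(K)$ is first-countable if and only if $K$ is first-countable.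
\end{itemize}
The ``only if'' part follows from the embedding above; the content of (A) is the ``if'' part.

A measure $\mu$ has a countable base in $P(K)$ exactly when countably many integrals $\int g_n\,d\mu$ single it out among all measures in $P(K)$ (Lemma~\ref{lem:Gdelta}). For a point mass $\delta_p$ on a first-countable space one function suffices, namely a continuous $h_p\ge0$ vanishing only at $p$, and countable sums of point masses are equally harmless. A nonatomic measure, however, gives mass zero to every countable set, while first-countability of $K$ speaks about one point at a time, so there is no evident way to pass from the hypothesis to the conclusion. In fact (A) fails under the continuum hypothesis (Remark~\ref{rem:CH}). On the other hand, it is known that (A) is relatively consistent with ZFC; for instance, it holds in the random real model. The survey of Plebanek \cite{Plebanek} asks whether (A) follows from Martin's axiom $\mathsf{MA}(\omega_1)$.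

Recall the axiom. Two elements of a partial order $\mathbb P$ are \emph{compatible} if they have a common lower bound, and $\mathbb P$ is \emph{ccc} if every family of pairwise incompatible elements is countable. A set $D\subseteq\mathbb P$ is \emph{dense} if every element of $\mathbb P$ has a lower bound in $D$; a \emph{filter} is a nonempty upward closed set $G\subseteq\mathbb P$ any two elements of which have a common lower bound in $G$. The axiom $\mathsf{MA}(\omega_1)$ says that for every nonempty ccc partial order and every family of at most $\omega_1$ dense subsets there is a filter meeting each of them.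

The answer to the question is positive, and the axiom enters only through the following statement of measure theory.
\begin{itemize}
\item[(H)] If $(X,\Sigma,\mu)$ is a probability space and $B_i\in\Sigma$, $\mu(B_i)>0$ for $i<\omega_1$, then there is an uncountable $\Gamma\subseteq\omega_1$ such that $\mu(\bigcap_{i\in F}B_i)>0$ for every nonempty finite $F\subseteq\Gamma$.
\end{itemize}

\begin{theorem}\label{thm:main}
$\mathsf{MA}(\omega_1)$ implies \textup{(H)}, and \textup{(H)} implies \textup{(A)}. Hence \textup{(A)} follows from $\mathsf{MA}(\omega_1)$.
\end{theorem}

Property (H) is exactly what (A) requires. Let $\lambda$ be the usual product measure on the product $\sigma$-algebra of $2^{\omega_1}=\{0,1\}^{\omega_1}$, and call a subset of $2^{\omega_1}$ \emph{null} if it is contained in a set of the product $\sigma$-algebra of $\lambda$-measure $0$. Consider two further statements.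
\begin{itemize}
\item[(C)] The cube $2^{\omega_1}$ is not a union of $\omega_1$ null sets.
\item[(D)] $L_1(\mu)$ is separable for every Radon probability measure $\mu$ on a first-countable compact space.
\end{itemize}

\begin{theorem}\label{thm:equiv}
In ZFC the statements \textup{(A)}, \textup{(H)}, \textup{(C)} and \textup{(D)} are equivalent.
\end{theorem}

\begin{remark}\label{rem:CH}
Under the continuum hypothesis there are $\omega_1$ sequences $s\in2^\omega$, and the null sets $\{x\in2^{\omega_1}:x|\omega=s\}$ cover $2^{\omega_1}$. So (C) fails, and by Theorem~\ref{thm:equiv} so does (A).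
\end{remark}

The heart of the paper is the implication (H)$\Rightarrow$(A). Section~\ref{sec:EA} turns the failure of first-countability at $\mu$ into a supply of algebra homomorphisms $C(K)\to L_\infty(\mu)$; Section~\ref{sec:H} derives (H) from $\mathsf{MA}(\omega_1)$ and records how (H) is used; Section~\ref{sec:HA} plays $\omega_1$ of the homomorphisms against first-countability of $K$. Section~\ref{sec:equiv} closes the cycle (H)$\Rightarrow$(A)$\Rightarrow$(D)$\Rightarrow$(C)$\Rightarrow$(H).

\section{Standard facts}\label{sec:facts}

We identify $\omega_1$ with the set of countable ordinals. A countable subset of $\omega_1$ is bounded, and a subset of $\omega_1$ is uncountable if and only if it is unbounded. The restriction of a function $x$ to a set $J$ is written $x|J$, and ``mod null'' means up to a set of measure zero.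

\begin{itemize}
\item[(F1)] \emph{A bounded monotone function $\theta:\omega_1\to\mathbb R$ is eventually constant.} Say $\theta$ is nondecreasing with supremum $s$. Choose $\alpha_n$ with $\theta(\alpha_n)\to s$; then $\theta(\beta)=s$ for all $\beta\ge\sup_n\alpha_n$.
\item[(F2)] \emph{For $p\in K$ the following are equivalent: $p$ has a countable base; $\{p\}$ is a $G_\delta$ set; there is a continuous $h_p:K\to[0,1]$ with $h_p^{-1}(0)=\{p\}$. In that case the sets $\{h_p<\delta\}$, $\delta>0$, form a base at $p$.} A countable base has intersection $\{p\}$. If $\{p\}=\bigcap_{n\ge1}U_n$ with $U_n$ open, Urysohn's lemma gives $g_n:K\to[0,1]$ with $g_n(p)=0$ and $g_n=1$ off $U_n$, and $h_p=\sum_n2^{-n}g_n$ works. If $U\ne K$ is an open neighborhood of $p$, then $h_p$ has a positive minimum $\delta$ on the compact set $K\setminus U$, so $\{h_p<\delta\}\subseteq U$.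
\item[(F3)] \emph{Radon measures.} By the Riesz representation theorem, $\mu\mapsto\int\cdot\,d\mu$ is a bijection from $P(K)$ onto the positive linear functionals on $C(K)$ that send $1$ to $1$. The union of all $\mu$-null open sets is null, since each of its compact subsets is covered by finitely many of them; its complement $\operatorname{supp}\mu$ is the \emph{support}, a closed set of full measure whose nonempty relatively open subsets have positive measure. The image of $\mu$ under a continuous map $u:K\to L$ of compact spaces is Radon, because a compact $F\subseteq u^{-1}[B]$ has compact image $u[F]\subseteq B$ of measure at least $\mu(F)$. A measure $\psi\mu$ with density $0\le\psi\le c$ is Radon, because $(\psi\mu)(B\setminus F)\le c\,\mu(B\setminus F)$. Every Borel probability measure on a compact metrizable space is Radon.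
\item[(F4)] \emph{Every unital algebra homomorphism $\Lambda:C(K)\to\mathbb R$ is evaluation at a unique point of $K$.} If the functions in $\ker\Lambda$ had no common zero, compactness would give $h_1,\dots,h_n\in\ker\Lambda$ without common zero, and $\sum_lh_l^2$ would be an invertible element of $\ker\Lambda$, which is impossible. So there is a common zero $x$, and $h-\Lambda(h)1\in\ker\Lambda$ gives $\Lambda(h)=h(x)$. The point is unique because $C(K)$ separates points.
\item[(F5)] \emph{The $\pi$--$\lambda$ theorem.} Two probability measures that agree on a family of sets closed under finite intersections agree on the $\sigma$-algebra it generates.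
\end{itemize}

\section{Measures determined by countably many functions}\label{sec:EA}

Call $A\subseteq C(K)$ a \emph{small algebra} if it is a closed subalgebra that contains the constants and is separable in the supremum norm. The closed algebra generated by the constants and countably many functions is small: polynomials with rational coefficients in the generators are dense in it. A small algebra is a lattice, since $|g|$ is a uniform limit of polynomials in $g$. For a small algebra $A$ and $\mu\in P(K)$ let
$$E_A(\mu)=\Big\{\nu\in P(K):\int g\,d\nu=\int g\,d\mu\ \text{ for all }g\in A\Big\}$$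
be the set of measures that $A$ cannot distinguish from $\mu$, and let $\Sigma_A$ be the $\sigma$-algebra generated by the open sets $\{g>0\}$, $g\in A$. Every $g\in A$ is $\Sigma_A$-measurable, because $\{g>c\}=\{g-c>0\}$.

\begin{lemma}\label{lem:EA}
The set $E_A(\mu)$ is a compact convex $G_\delta$ subset of $P(K)$, and every $\nu\in E_A(\mu)$ agrees with $\mu$ on $\Sigma_A$.
\end{lemma}

\begin{proof}
The set is closed and convex by its form. If $\{g_n\}$ is dense in $A$, then $E_A(\mu)$ is the intersection of the open sets $\{\nu:|\int g_n\,d\nu-\int g_n\,d\mu|<1/m\}$, $n,m\ge1$. Let $\nu\in E_A(\mu)$ and $g\in A$. The functions $\min(1,ng^+)$ lie in $A$ and increase pointwise to $1_{\{g>0\}}$, so $\nu\{g>0\}=\mu\{g>0\}$ by monotone convergence. The sets $\{g>0\}$ are closed under finite intersections, as $\{g>0\}\cap\{g'>0\}=\{\min(g,g')>0\}$, and (F5) applies.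
\end{proof}

\begin{lemma}\label{lem:Gdelta}
A measure $\mu$ is a $G_\delta$ point of $P(K)$ if and only if $E_A(\mu)=\{\mu\}$ for some small algebra $A$.
\end{lemma}

\begin{proof}
If $E_A(\mu)=\{\mu\}$, apply Lemma~\ref{lem:EA}. Conversely, let $\{\mu\}=\bigcap_nU_n$ with $U_n$ open. Each $U_n$ contains a set $\{\nu:|\int g\,d\nu-\int g\,d\mu|<\varepsilon_n\text{ for }g\in F_n\}$ with $F_n\subseteq C(K)$ finite. If $A$ is generated by the constants and $\bigcup_nF_n$, then $E_A(\mu)\subseteq\bigcap_nU_n$.
\end{proof}

\begin{example}\label{ex:atomic}
Let $K$ be first-countable and $\mu=\sum_nc_n\delta_{p_n}$ with distinct points $p_n$ and $\sum_n c_n=1$. Let $A$ contain all $h_{p_n}$. Then $\{p_n\}=K\setminus\{h_{p_n}>0\}\in\Sigma_A$, so every $\nu\in E_A(\mu)$ has $\nu\{p_n\}=c_n$ for all $n$, and $\nu=\mu$.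
\end{example}

\begin{example}\label{ex:split}
Let $K=[0,1]\times\{0,1\}$ with the topology of the lexicographic order, and let $\pi:K\to[0,1]$ be the projection, which is continuous. The space is compact, since every subset has a least upper bound. It is first-countable: for $t>0$ the order intervals from $(t-1/n,1)$ to $(t,1)$, endpoints excluded, form a base at $(t,0)$, the point $(0,0)$ is isolated, and the points $(t,1)$ are treated by reversing the order. It is not metrizable, since the initial segments $I_t=\{x:x\le(t,0)\}=\{x:x<(t,1)\}$ are clopen and their indicators are uncountably many elements of $C(K)$ at mutual distance $1$. Nevertheless $P(K)$ is first-countable. Given $\mu$, let $T=\{t:\mu(\pi^{-1}\{t\})>0\}$, a countable set, and let $A$ be generated by $1$, $\pi$ and the functions $h_p$, $p\in\pi^{-1}[T]$. Let $\nu\in E_A(\mu)$. We have $I_t=\{t-\pi>0\}\cup\{(t,0)\}$. The first set lies in $\Sigma_A$; the second lies in $\Sigma_A$ if $t\in T$, and otherwise it is contained in $\pi^{-1}\{t\}=K\setminus\{|\pi-t|>0\}\in\Sigma_A$, which is null for both measures. Hence $\nu(I_t)=\mu(I_t)$ for all $t$. The linear span of $1$ and the indicators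 $1_{I_t}$ is an algebra separating points, hence dense in $C(K)$ by the Stone--Weierstrass theorem, and so $\nu=\mu$.
\end{example}

In Example~\ref{ex:split} the algebra $A$ is far from all of $C(K)$, yet every $h\in C(K)$ can be approximated in $L_1(\mu)$ from $A$. The next lemma shows that this is what happens at every extreme point of $E_A(\mu)$, and in particular whenever $E_A(\mu)=\{\mu\}$. Recall that $\nu$ is an \emph{extreme point} of a convex set $E$ if $\nu=\frac12(\nu_1+\nu_2)$ with $\nu_1,\nu_2\in E$ forces $\nu_1=\nu_2$.

\begin{lemma}\label{lem:extreme}
If $\nu$ is an extreme point of $E_A(\mu)$, then $A$ is dense in $L_1(\nu)$.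
\end{lemma}

\begin{proof}
Otherwise the Hahn--Banach theorem and the duality $L_1(\nu)^*=L_\infty(\nu)$ give a Borel function $\varphi$ with $|\varphi|\le1$, not $\nu$-a.e.\ zero, such that $\int g\varphi\,d\nu=0$ for all $g\in A$. Since $1\in A$, the measures $(1+\varphi)\nu$ and $(1-\varphi)\nu$ have total mass $1$; they are Radon by (F3), and they integrate each $g\in A$ as $\nu$ does, so they lie in $E_A(\mu)$. They are distinct and their average is $\nu$, which contradicts extremality.
\end{proof}

Suppose now that $\mu$ is not a $G_\delta$ point. For each small $A$ there is then a rival $\nu\ne\mu$ in $E_A(\mu)$. Rivals for different algebras may be mutually singular and are hard to compare, so we transport all of them to the single space $L_\infty(\mu)$. This is possible because $\mu$ and $\nu$ have the same null sets in $\Sigma_A$. Extremality of $\nu$ is what makes the transport multiplicative. When $A$ consists of the constants, the only candidate for the transport is $h\mapsto\int h\,d\nu$, which is multiplicative for $\nu=\delta_p$ and is not for $\nu=\frac12(\delta_p+\delta_q)$ with $p\neq q$.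

We write $[g]$ for the class in $L_\infty(\mu)$ of a bounded Borel function $g$.

\begin{lemma}\label{lem:hom}
Suppose $\mu$ is not a $G_\delta$ point of $P(K)$, and let $A$ be a small algebra. Then there are a unital algebra homomorphism $\Phi:C(K)\to L_\infty(\mu)$ with $\Phi(g)=[g]$ for all $g\in A$, and a function $f\in C(K)$ with $\int\Phi(f)\,d\mu\ne\int f\,d\mu$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Gdelta}, $E_A(\mu)\ne\{\mu\}$. By the Krein--Milman theorem the compact convex set $E_A(\mu)$ is the closed convex hull of its extreme points, so it has an extreme point $\nu\ne\mu$.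

Let $h\in C(K)$. By Lemma~\ref{lem:extreme} some sequence in $A$ converges to $h$ in $L_1(\nu)$, and a subsequence $(g_n)$ converges to $h$ $\nu$-a.e. The function $\tilde h=\limsup_n\max(-\|h\|,\min(g_n,\|h\|))$ is bounded, $\Sigma_A$-measurable and equal to $h$ $\nu$-a.e. Call any function with these three properties a \emph{version} of $h$. If $\tilde h$ and $\tilde h'$ are versions of $h$, then $\{\tilde h\ne\tilde h'\}$ is a $\nu$-null set in $\Sigma_A$, hence $\mu$-null by Lemma~\ref{lem:EA}. So $\Phi(h)=[\tilde h]\in L_\infty(\mu)$ does not depend on the version. If $\tilde h_1,\tilde h_2$ are versions of $h_1,h_2$ and $c\in\mathbb R$, then $\tilde h_1\tilde h_2$ and $\tilde h_1+c\tilde h_2$ are versions of $h_1h_2$ and $h_1+ch_2$, so $\Phi$ is an algebra homomorphism. Each $g\in A$ is a version of itself, so $\Phi(g)=[g]$, and in particular $\Phi(1)=1$. Finally, since $\mu=\nu$ on $\Sigma_A$,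
$$\int\Phi(h)\,d\mu=\int\tilde h\,d\mu=\int\tilde h\,d\nu=\int h\,d\nu ,$$
and $\nu\ne\mu$ gives $f\in C(K)$ with $\int f\,d\nu\ne\int f\,d\mu$.
\end{proof}

\section{The property (H)}\label{sec:H}

Uncountably many sets of positive measure cannot have pairwise null intersections: infinitely many of them have measure at least some $\varepsilon>0$, and more than $1/\varepsilon$ of these would have total measure above $1$. Property (H) asks for much more, an uncountable subfamily in which all finite intersections are large. The following ZFC lemma locates the region where such a subfamily must be sought: for each single $\alpha$, almost every point of $S$ lies in some $B_i$ with $i\ge\alpha$. The difficulty is to serve all $\omega_1$ values of $\alpha$ at once.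

\begin{lemma}\label{lem:S}
Let $(X,\Sigma,\mu)$ be a probability space and $B_i\in\Sigma$, $\mu(B_i)>0$ for $i<\omega_1$. There are $S\in\Sigma$ with $\mu(S)>0$ and countable sets $I_\alpha\subseteq[\alpha,\omega_1)$, $\alpha<\omega_1$, such that $\mu(S\setminus\bigcup_{i\in I_\alpha}B_i)=0$ for every $\alpha$.
\end{lemma}

\begin{proof}
For each $\alpha$ choose a countable $I_\alpha\subseteq[\alpha,\omega_1)$ such that $S_\alpha=\bigcup_{i\in I_\alpha}B_i$ has maximal measure among all countable unions of sets $B_i$, $i\ge\alpha$; the supremum is attained by the union of a maximizing sequence. By maximality $B_i\subseteq S_\alpha$ mod null for all $i\ge\alpha$, and therefore $S_\beta\subseteq S_\alpha$ mod null for $\beta\ge\alpha$. By (F1), $\mu(S_\alpha)$ is constant for $\alpha\ge\alpha_0$. Put $S=S_{\alpha_0}$; then $\mu(S)\ge\mu(B_{\alpha_0})>0$. For $\alpha\le\alpha_0$ we have $S\subseteq S_\alpha$ mod null. For $\alpha\ge\alpha_0$ we have $S_\alpha\subseteq S$ mod null and $\mu(S_\alpha)=\mu(S)$, so again $S\subseteq S_\alpha$ mod null.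
\end{proof}

\begin{proposition}\label{prop:MAH}
$\mathsf{MA}(\omega_1)$ implies \textup{(H)}.
\end{proposition}

\begin{proof}
Take $S$ and $I_\alpha$ from Lemma~\ref{lem:S}, and order $\mathbb P=\{A\in\Sigma:A\subseteq S,\ \mu(A)>0\}$ by inclusion. Incompatible elements have null intersection, so $\mathbb P$ is ccc by the first sentence of this section. For each $\alpha$ the set $D_\alpha=\{A\in\mathbb P:A\subseteq B_i\text{ for some }i\ge\alpha\}$ is dense: a given $A\in\mathbb P$ is covered mod null by the countably many $B_i$, $i\in I_\alpha$, so $\mu(A\cap B_i)>0$ for one of them, and $A\cap B_i\in D_\alpha$. Let $G$ be a filter meeting every $D_\alpha$, and let $\Gamma=\{i:A\subseteq B_i\text{ for some }A\in G\}$. Then $\Gamma$ is unbounded, hence uncountable. For a nonempty finite $F\subseteq\Gamma$ pick $A_i\in G$ with $A_i\subseteq B_i$, $i\in F$, and a common lower bound $A\in G$; then $A\subseteq\bigcap_{i\in F}B_i$ and $\mu(A)>0$.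
\end{proof}

In a compact space, (H) produces families with the finite intersection property, and compactness then produces points. The first application is the source of all the countable sets in the main proof.

\begin{lemma}\label{lem:supp}
Assume \textup{(H)}. If $\nu$ is a Radon probability measure on a first-countable compact space, then $\operatorname{supp}\nu$ is separable.
\end{lemma}

\begin{proof}
Let $X=\operatorname{supp}\nu$, a first-countable compact space whose nonempty open subsets have positive measure, and suppose $X$ is not separable. We build open sets $V_\xi$ that escape from larger and larger countable sets $D_\xi$, while the $D_\xi$ keep witnesses for the intersections of the earlier $V_\eta$. At stage $\xi<\omega_1$ put $D_{<\xi}=\bigcup_{\eta<\xi}D_\eta$, a countable set. Since $\overline{D_{<\xi}}\ne X$ and $X$ is regular, there is a nonempty open $V_\xi\subseteq X$ with $\overline{V_\xi}\cap\overline{D_{<\xi}}=\emptyset$. Let $D_\xi\supseteq D_{<\xi}$ be a countable set containing a point of each nonempty set $\bigcap_{\eta\in F}V_\eta$, where $F$ ranges over the countably many nonempty finite sets of ordinals $\le\xi$.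

By (H) there is an uncountable $\Gamma$ with $\bigcap_{\eta\in F}V_\eta\ne\emptyset$ for all nonempty finite $F\subseteq\Gamma$. Let $Y=\overline{\bigcup_\xi D_\xi}$. By first-countability each point of $Y$ is the limit of a sequence from $\bigcup_\xi D_\xi$, and such a sequence lies in a single $D_\xi$; thus $Y=\bigcup_{\xi<\omega_1}\overline{D_\xi}$. The compact sets $\overline{V_\eta}\cap Y$, $\eta\in\Gamma$, have the finite intersection property, because $\bigcap_{\eta\in F}V_\eta$ contains a point of $D_{\max F}\subseteq Y$. Let $x$ lie in all of them, and take $\xi$ with $x\in\overline{D_\xi}$ and $\eta\in\Gamma$ with $\eta>\xi$. Then $x\in\overline{V_\eta}\cap\overline{D_{<\eta}}=\emptyset$, a contradiction.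
\end{proof}

\section{From (H) to (A)}\label{sec:HA}

\begin{proposition}\label{prop:HA}
\textup{(H)} implies \textup{(A)}.
\end{proposition}

Together with Proposition~\ref{prop:MAH} this proves Theorem~\ref{thm:main}. By (F2), applied to the compact space $P(K)$, we must show that on a first-countable $K$ every $\mu$ is a $G_\delta$ point.

\subsection{Two model cases}

Think of the homomorphism of Lemma~\ref{lem:hom} as composition with a map that moves the points of $K$ in a way invisible to $A$ but visible to $f$. One adds $f$ to $A$ and repeats, $\omega_1$ times. Here is the outcome in two spaces that are not first-countable.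

\begin{example}\label{ex:ord}
Let $K=\omega_1+1$ with the order topology and $\mu=\delta_{\omega_1}$. Then $L_\infty(\mu)=\mathbb R$, so by (F4) a homomorphism $\Phi$ is a point of $K$. Let $f_i$ be the indicator of the clopen set $[0,i]$, let $A_i$ be generated by the constants and the $f_j$, $j<i$, and let $y_i=i$. Then $g(y_i)=g(\omega_1)$ for $g\in A_i$, while $f_i(y_i)=1\ne0=f_i(\omega_1)$. The points $y_i$ are pairwise distinct. Yet every $h\in C(K)$ is eventually constant along them: if $|h-h(\omega_1)|<1/n$ on $(\alpha_n,\omega_1]$, then $h(y_i)=h(\omega_1)$ for $i>\sup_n\alpha_n$.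
\end{example}

\begin{example}\label{ex:cube}
Let $K=2^{\omega_1}$ and let $\mu\in P(K)$ satisfy $\int h\,d\mu=\int h\,d\lambda$ for $h\in C(K)$. Let $A_i$ be the algebra of continuous functions depending only on the coordinates below $i$, let $f_i(x)=x_i$, and let $y_i(x)$ agree with $x$ below $i$ and vanish from $i$ on. Then $\Phi_i(h)=[h\circ y_i]$ fixes $A_i$, and $\int\Phi_i(f_i)\,d\mu=0\ne\frac12$. The set where $y_i$ changes $f_i$ is $C_i=\{x:x_i=1\}$, of measure $\frac12$. The constant point $z=1$ lies in all $C_i$, and the points $y_i(z)$ are pairwise distinct. The algebra $\bigcup_iA_i$ is closed and separates points, so every $h\in C(K)$ lies in some $A_k$, and then $h\circ y_i=h$ for all $i\ge k$.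
\end{example}

In both cases an injective $\omega_1$-sequence of points of $K$ makes every continuous function eventually constant. In a first-countable space this is impossible, because the function $h_x$ for the limit point $x$ would be eventually $0$ along the sequence. The proof reproduces this configuration in general. Three obstacles have to be removed. First, $\Phi(h)$ is only a class mod null, and uncountably many $h$ are involved, so $\Phi$ does not directly give a point map. Second, the sets $C_i$ need a common point; here (H) is used. Third, in the examples every $h$ belongs to some $A_k$, and in general nothing of the kind can be arranged in $\omega_1$ steps. For a point mass $\delta_p$ one would simply put $h_p$ in $A_0$, leaving no room for $y_0\neq p$; for a general measure we have to decide which countably many $h_p$ to add at each step.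

For the rest of the section assume (H), let $K$ be first-countable, fix functions $h_p$, $p\in K$, as in (F2), and suppose toward a contradiction that $\mu\in P(K)$ is not a $G_\delta$ point.

\subsection{Homomorphisms as continuous maps}

The first obstacle disappears on the spectrum of $L_\infty(\mu)$. The complex space $L_\infty(\mu;\mathbb C)$ is a commutative unital $C^*$-algebra, so by Gelfand's theorem it is isometrically $*$-isomorphic to $C(Z;\mathbb C)$ for a compact space $Z$. Restricting to self-adjoint elements gives an algebra isomorphism $\varphi\mapsto\hat\varphi$ of $L_\infty(\mu)$ onto $C(Z)$. It preserves order in both directions, since in either algebra the nonnegative elements are the squares. By (F3) there is $\hat\mu\in P(Z)$ with $\int\hat\varphi\,d\hat\mu=\int\varphi\,d\mu$. We need one property of it: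
\begin{equation}\label{eq:pos}
\hat\mu(U)>0\quad\text{for every nonempty open }U\subseteq Z.
\end{equation}
Indeed, Urysohn's lemma gives a nonzero element $\hat\varphi$ of $C(Z)$ with $0\le\hat\varphi\le1_U$; then $\varphi\ge0$, $\varphi\ne0$, and $\hat\mu(U)\ge\int\varphi\,d\mu>0$.

Let $\Phi:C(K)\to L_\infty(\mu)$ be a unital homomorphism. For $z\in Z$ the map $h\mapsto\widehat{\Phi(h)}(z)$ is a unital homomorphism $C(K)\to\mathbb R$, so by (F4) it is evaluation at a unique point $u(z)\in K$. Thus $\widehat{\Phi(h)}=h\circ u$ for all $h\in C(K)$. The map $u:Z\to K$ is continuous, because all $h\circ u$ are continuous and the sets $\{h>0\}$ form a base of $K$. Let $y:Z\to K$ be the map that corresponds to the canonical homomorphism $h\mapsto[h]$; it plays the role of the identity in Example~\ref{ex:cube}.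

\subsection{The recursion}

By recursion on $i<\omega_1$ we choose small algebras $A_i$, continuous maps $y_i:Z\to K$, functions $f_i\in C(K)$, and for $j<i$ countable sets $D_{i,j}=D_{j,i}\subseteq Z$, such that
\begin{align}
&g\circ y_i=g\circ y\ \text{ for all }g\in A_i,\qquad f_i\circ y_i\ne f_i\circ y,\label{eq:yi}\\
&D_{i,j}\text{ meets every nonempty set }y_i^{-1}[U]\cap y_j^{-1}[V]\text{ with }U,V\subseteq K\text{ open}.\label{eq:D}
\end{align}
At stage $i$ let $A_i$ be the closed algebra generated by the constants, the functions $f_j$ for $j<i$, and the functions $h_{y(z)}$ for $z\in D_{j,j'}$, $j'<j<i$. These are countably many generators, so $A_i$ is small, and the $A_i$ increase with $i$. Lemma~\ref{lem:hom} gives $\Phi_i$ and $f_i$; let $y_i$ be the map corresponding to $\Phi_i$. Then \eqref{eq:yi} holds, since $\Phi_i(g)=[g]$ for $g\in A_i$ and $\Phi_i(f_i)\ne[f_i]$, the two having different integrals.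

For $j<i$ consider the continuous map $(y_i,y_j):Z\to K\times K$ and its compact range $L$. The image of $\hat\mu$ is a Radon probability measure on the first-countable compact space $K\times K$. Its support is $L$: the complement of $L$ has empty preimage, and an open set meeting $L$ has nonempty open preimage, of positive measure by \eqref{eq:pos}. By Lemma~\ref{lem:supp}, $L$ has a countable dense subset; let $D_{i,j}$ contain one preimage of each of its points. If $y_i^{-1}[U]\cap y_j^{-1}[V]\ne\emptyset$, then $U\times V$ meets $L$, hence meets the dense subset, and \eqref{eq:D} follows. The condition \eqref{eq:D} is symmetric in $i$ and $j$.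

The purpose of $D_{i,j}$ is this: if $y_i$ and $y_j$ disagree anywhere, in the sense of sending some $z$ into disjoint open sets $U$ and $V$, then they do so at a point $z_0\in D_{i,j}$, and the algebras of index above $i$ and $j$ know a neighborhood base at $y(z_0)$.

\subsection{Stabilization}

\begin{lemma}\label{lem:stab}
For every $h\in C(K)$ there is $k(h)<\omega_1$ such that $h\circ y_i=h\circ y_j$ for all $i,j\ge k(h)$.
\end{lemma}

The function $h$ need not lie in any $A_k$. In place of membership we track the open set $W_k$ on which $A_k$ pins $h$ down locally up to a given error. These sets grow with $k$, so their measures stabilize at some $k_0$, and a disagreement of $y_i$ and $y_j$ beyond $k_0$ would force further growth.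

\begin{proof}
It suffices to find, for fixed rationals $a<b$, an ordinal $k_0=k_0(a,b)<\omega_1$ such that for all distinct $i,j\ge k_0$ the open set
$$O=\{z\in Z:h(y_i(z))>b,\ h(y_j(z))<a\}$$
is empty. For then let $k(h)$ be the supremum of the countably many $k_0(a,b)$: if $h(y_i(z))\ne h(y_j(z))$ with $i,j\ge k(h)$, we may exchange $i$ and $j$ so that the left side is the larger, and insert rationals $a<b$ strictly between the two values.

For a nonempty $N\subseteq K$ put $\operatorname{osc}(N)=\sup_Nh-\inf_Nh$. For $k<\omega_1$ let $W_k$ be the union of all nonempty sets $N=\{g>0\}$ with $g\in A_k$ and $\operatorname{osc}(N)<b-a$. The $W_k$ are open and increase with $k$, so by (F1) there is $k_0$ such that $\hat\mu(y^{-1}[W_k])$ is constant for $k\ge k_0$.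

Suppose $i\ne j$, $i,j\ge k_0$ and $O\ne\emptyset$. By \eqref{eq:D} with $U=\{h>b\}$ and $V=\{h<a\}$ there is $z_0\in D_{i,j}\cap O$. Let $p=y(z_0)$ and $k=\max(i,j)+1$, so that $h_p\in A_k$. By (F2) there is $\delta>0$ with $\{h_p<\delta\}\subseteq\{|h-h(p)|<(b-a)/3\}$. The set $\{\delta-h_p>0\}$ contains $p$ and has $\operatorname{osc}\le2(b-a)/3$, so $p\in W_k$. Hence $O\cap y^{-1}[W_k]$ is an open set containing $z_0$, and it has positive measure by \eqref{eq:pos}. Since $y^{-1}[W_k]\setminus y^{-1}[W_{k_0}]$ is $\hat\mu$-null, there is $z\in O$ with $y(z)\in W_{k_0}$. Thus $y(z)\in N=\{g>0\}$ for some $g\in A_{k_0}$ with $\operatorname{osc}(N)<b-a$. As $g\in A_i\cap A_j$, \eqref{eq:yi} gives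
$$g(y_i(z))=g(y_j(z))=g(y(z))>0 .$$
So $y_i(z),y_j(z)\in N$ and $h(y_i(z))-h(y_j(z))<b-a$, while $z\in O$ gives $h(y_i(z))-h(y_j(z))>b-a$.
\end{proof}

\begin{lemma}\label{lem:const}
For every $z\in Z$ the $\omega_1$-sequence $(y_i(z))_{i<\omega_1}$ is eventually constant.
\end{lemma}

\begin{proof}
For $h\in C(K)$ let $\Lambda(h)$ be the common value of $h(y_i(z))$ for $i\ge k(h)$. Given $h_1,h_2$ and $c\in\mathbb R$, take $i$ above $k(h_1)$, $k(h_2)$, $k(h_1h_2)$, $k(h_1+ch_2)$; on these four functions $\Lambda$ is evaluation at $y_i(z)$. So $\Lambda$ is a unital homomorphism, and by (F4) it is evaluation at some $x\in K$. For $i\ge k(h_x)$ we get $h_x(y_i(z))=\Lambda(h_x)=h_x(x)=0$, that is, $y_i(z)=x$.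
\end{proof}

\subsection{The contradiction}

\begin{proof}[Proof of Proposition~\ref{prop:HA}]
By \eqref{eq:yi}, for each $i$ there is $\varepsilon_i>0$ such that the open set $\{z:|f_i(y_i(z))-f_i(y(z))|>\varepsilon_i\}$ is nonempty. By \eqref{eq:pos} the closed set
$$C_i=\{z\in Z:|f_i(y_i(z))-f_i(y(z))|\ge\varepsilon_i\}$$
has positive $\hat\mu$-measure. By (H) there is an uncountable $\Gamma$ such that $\{C_i:i\in\Gamma\}$ has the finite intersection property, and by compactness of $Z$ there is $z\in\bigcap_{i\in\Gamma}C_i$. If $i<j$ are in $\Gamma$, then $f_i\in A_j$, so \eqref{eq:yi} gives $f_i(y_j(z))=f_i(y(z))\ne f_i(y_i(z))$. Thus the points $y_i(z)$, $i\in\Gamma$, are pairwise distinct. Since $\Gamma$ is unbounded, this contradicts Lemma~\ref{lem:const}. Hence every $\mu\in P(K)$ is a $G_\delta$ point, and $P(K)$ is first-countable by (F2).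
\end{proof}

\begin{remark}
Property (H) was used twice: for the sets $D_{i,j}$, through Lemma~\ref{lem:supp}, and for the common point of the $C_i$. First-countability was used three times: in Lemma~\ref{lem:supp}, for the generators $h_{y(z)}$, and for $h_x$ in Lemma~\ref{lem:const}. In Examples~\ref{ex:ord} and~\ref{ex:cube} the conclusion of Lemma~\ref{lem:stab} holds and that of Lemma~\ref{lem:const} fails.
\end{remark}

\section{The four equivalent statements}\label{sec:equiv}

By Proposition~\ref{prop:HA}, Theorem~\ref{thm:equiv} follows from the implications (A)$\Rightarrow$(D), (D)$\Rightarrow$(C) and (C)$\Rightarrow$(H), proved below.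

Sets of the product $\sigma$-algebra of $2^{\omega_1}$ are called \emph{Baire sets}. For countable $J\subseteq\omega_1$ the space $2^J$ is compact metrizable and its Borel sets form the product $\sigma$-algebra; let $\lambda_J$ be its product measure. Every Baire set has the form $\{x:x|J\in B\}$ with $J$ countable and $B\subseteq2^J$ Borel, because the sets of this form constitute a $\sigma$-algebra containing the generators; its measure is $\lambda_J(B)$. We may enlarge $J$, and in particular take $J$ to be a countable ordinal.

\subsection{(A) implies (D)}

Let $K$ be first-countable and $\mu\in P(K)$. By (A) and Lemma~\ref{lem:Gdelta}, $E_A(\mu)=\{\mu\}$ for some small algebra $A$. Then $\mu$ is an extreme point of $E_A(\mu)$, so $A$ is dense in $L_1(\mu)$ by Lemma~\ref{lem:extreme}. A countable subset of $A$ dense in the supremum norm is dense in $A$ for the $L_1$ norm, so $L_1(\mu)$ is separable.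

\subsection{(D) implies (C)}

Suppose (C) fails. We construct a first-countable compact space $K$ and $\mu\in P(K)$ with $L_1(\mu)$ nonseparable. The cube $2^{\omega_1}$ has the right kind of measure but no $G_\delta$ points. The idea is to let a point of $K$ record the bits $x_\gamma$ of an element $x$ of the cube one after another, and to permit the recording of a new bit only as long as the record so far avoids the null sets listed so far. At every countable stage almost every $x$ is still being recorded, which keeps the measure large; since the null sets cover the cube, every record eventually stops, which makes every point $G_\delta$.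

\medskip\noindent\emph{The null sets.} Enlarging the null sets, we may assume that $2^{\omega_1}=\bigcup_{\xi<\omega_1}N_\xi$ with $N_\xi=\{x:x|\beta_\xi\in N_\xi^0\}$, where $\beta_\xi<\omega_1$ and $N^0_\xi\subseteq2^{\beta_\xi}$ is Borel and null. For $\beta<\omega_1$ let
$$M_\beta=\{s\in2^\beta:s|\beta_\xi\in N^0_\xi\text{ for some }\xi<\beta\text{ with }\beta_\xi\le\beta\}.$$
This is a countable union of Borel $\lambda_\beta$-null sets, and
\begin{equation}\label{eq:M}
\text{for every }x\in2^{\omega_1}\text{ there is }\alpha<\omega_1\text{ with }x|\beta\in M_\beta\text{ whenever }\alpha\le\beta<\omega_1;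
\end{equation}
if $x\in N_\xi$, take $\alpha=\max(\xi+1,\beta_\xi)$.

\medskip\noindent\emph{The spaces.} The permission to record must be a closed condition if $K$ is to be compact, whereas avoiding $M_\beta$ is only a Borel condition. We therefore exhaust it in measure by countably many compact sets $C_{\beta,n}$ and give the bit $x_\beta$ countably many slots $(\beta,n)$, one for each. By recursion on $\beta<\omega_1$ we choose compact sets $C_{\beta,n}\subseteq K_\beta$, $n<\omega$, where for $\beta\le\omega_1$
$$K_\beta=\big\{k\in2^{\beta\times\omega}:\ k(\gamma,n)=0\text{ or }k|\gamma\in C_{\gamma,n}\ \text{ for all }\gamma<\beta,\ n<\omega\big\},\qquad k|\gamma:=k|(\gamma\times\omega).$$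
Each condition defines a union of a clopen and a closed set, so $K_\beta$ is compact, and it is metrizable for $\beta<\omega_1$. For $\gamma<\beta$, restriction maps $K_\beta$ into $K_\gamma$, and onto, since an element of $K_\gamma$ can be extended by $0$. The \emph{reading map} $F_\beta:K_\beta\to2^\beta$ is given by $F_\beta(k)_\gamma=\max_nk(\gamma,n)$. It satisfies $F_\beta(k)|\gamma=F_\gamma(k|\gamma)$, and for $\beta<\omega_1$ it is Borel, since each set $\{k:F_\beta(k)_\gamma=1\}$ is open and there are countably many coordinates.

For $\beta<\omega_1$ the \emph{recording map} $\tau_\beta:2^\beta\to2^{\beta\times\omega}$ is defined recursively by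
$$\tau_\beta(x)(\gamma,n)=\begin{cases}x_\gamma&\text{if }\tau_\gamma(x|\gamma)\in C_{\gamma,n},\\0&\text{otherwise.}\end{cases}$$
The right side does not involve $\beta$, so $\tau_\beta(x)|\gamma=\tau_\gamma(x|\gamma)$ for $\gamma<\beta$. Consequently $\tau_\beta(x)(\gamma,n)=1$ implies $\tau_\beta(x)|\gamma\in C_{\gamma,n}$, so $\tau_\beta(x)\in K_\beta$. By induction $\tau_\beta$ is Borel: each of its countably many coordinates equals $x_\gamma$ on a Borel set and $0$ off it. Let $\mu_\beta$ be the image of $\lambda_\beta$ under $\tau_\beta$.

We choose the $C_{\beta,n}$ so that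
\begin{equation}\label{eq:C}
C_{\beta,n}\subseteq T_\beta:=\{k\in K_\beta:F_\beta(k)\notin M_\beta\}\qquad\text{and}\qquad\mu_\beta\Big(\bigcup_nC_{\beta,n}\Big)=1 .
\end{equation}
Assume \eqref{eq:C} for all $\gamma<\beta$. For each $\gamma<\beta$, the map $x\mapsto x|\gamma$ carries $\lambda_\beta$ to $\lambda_\gamma$, so $\tau_\gamma(x|\gamma)\in\bigcup_nC_{\gamma,n}$ for $\lambda_\beta$-a.e.\ $x$; for such $x$ at least one slot $(\gamma,n)$ holds $x_\gamma$ and the others hold $x_\gamma$ or $0$, so $F_\beta(\tau_\beta(x))_\gamma=x_\gamma$. As $\beta$ is countable,
\begin{equation}\label{eq:read}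
F_\beta(\tau_\beta(x))=x\quad\text{for }\lambda_\beta\text{-a.e. }x\in2^\beta .
\end{equation}
Since $M_\beta$ is null, the Borel set $T_\beta$ has $\mu_\beta(T_\beta)=1$, and inner regularity of $\mu_\beta$ on the compact metrizable space $K_\beta$ gives compact sets $C_{\beta,n}\subseteq T_\beta$ with $\mu_\beta(C_{\beta,n})\to1$. This completes the recursion, and \eqref{eq:read} holds for all $\beta<\omega_1$.

To see the first steps: for finite $\beta$ the null set $M_\beta$ is empty, and one may take $C_{\beta,n}=\tau_\beta[2^\beta]$. Then $K_0$ is a point, $K_1=2^{\{0\}\times\omega}$, $\tau_1(x)$ is the constant sequence $x_0$, and in $K_2$ a value $k(1,n)=1$ is allowed only when $k|1$ is one of the two constant sequences. If all $M_\beta$ were empty, the same choice at every stage would give $\tau_\beta(x)(\gamma,n)=x_\gamma$, and $K_{\omega_1}$ would contain a copy of $2^{\omega_1}$. The covering property \eqref{eq:M} is what prevents this.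

\medskip\noindent\emph{$K=K_{\omega_1}$ is first-countable.} Let $k\in K$, let $x=F_{\omega_1}(k)$, and take $\alpha$ from \eqref{eq:M}. For $\alpha\le\beta<\omega_1$ we have $F_\beta(k|\beta)=x|\beta\in M_\beta$, so $k|\beta\notin\bigcup_nC_{\beta,n}$ by \eqref{eq:C}. Let $k'\in K$ satisfy $k'|\alpha=k|\alpha$. We show $k'|\beta=k|\beta$ by induction on $\beta\ge\alpha$. At a limit ordinal the restrictions are unions of earlier ones. If $k'|\beta=k|\beta$, then this element lies in no $C_{\beta,n}$, so the definition of $K$ forces $k'(\beta,n)=0=k(\beta,n)$ for all $n$. Hence $k'=k$. Thus $\{k\}$ is the preimage, under the continuous restriction map, of a point of the metrizable space $K_\alpha$, so it is a $G_\delta$ set, and (F2) applies.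

\medskip\noindent\emph{The measure.} Let $r_\beta:K\to K_\beta$ be restriction. As $r_\beta$ is onto, $f'\mapsto f'\circ r_\beta$ is an isometry of $C(K_\beta)$ onto a closed subalgebra $R_\beta\subseteq C(K)$, and the $R_\beta$ increase with $\beta<\omega_1$. Their union is a subalgebra containing the constants; it is closed, because a convergent sequence lies in a single $R_\beta$; and it separates points, because distinct points have distinct restrictions to some $K_\beta$. By the Stone--Weierstrass theorem it is $C(K)$. For $f=f'\circ r_\beta$ put $I(f)=\int f'\,d\mu_\beta$. This does not depend on $\beta$, since $\tau_\beta(x)|\gamma=\tau_\gamma(x|\gamma)$ shows that restriction carries $\mu_\beta$ to $\mu_\gamma$. The functional $I$ is linear, positive (if $f\ge0$ then $f'\ge0$, as $r_\beta$ is onto) and $I(1)=1$. By (F3) it is given by some $\mu\in P(K)$, and the image of $\mu$ under $r_\beta$ is $\mu_\beta$, since both are Radon measures on $K_\beta$ with the same integrals.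

Let $U_\beta=\{k\in K:k(\beta,n)=1\text{ for some }n\}$, an open set. For $\beta\ne\gamma$ and $\alpha=\max(\beta,\gamma)+1$ we have $U_\beta\triangle U_\gamma=r_\alpha^{-1}\{k:F_\alpha(k)_\beta\ne F_\alpha(k)_\gamma\}$, so by \eqref{eq:read}
$$\mu(U_\beta\triangle U_\gamma)=\lambda_\alpha\{x:F_\alpha(\tau_\alpha(x))_\beta\ne F_\alpha(\tau_\alpha(x))_\gamma\}=\lambda_\alpha\{x:x_\beta\ne x_\gamma\}=\tfrac12 .$$
The indicators $1_{U_\beta}$, $\beta<\omega_1$, are at mutual distance $\frac12$ in $L_1(\mu)$, so $L_1(\mu)$ is not separable and (D) fails.

\subsection{(C) implies (H)}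

Let $B_i$, $i<\omega_1$, be sets of positive measure in a probability space $(X,\Sigma,\mu)$. Statement (C) concerns a single measure, so the first task is to realize the family $(B_i)$ on the cube. We simulate the events one at a time, using at step $i$ a fresh uniform random number and the conditional probability of $B_i$ given the earlier events. For instance, $B_0$ is declared to occur if the first number is below $\mu(B_0)$; then $B_1$ is declared to occur if the second number is below $\mu(B_0\cap B_1)/\mu(B_0)$ in case $B_0$ occurred, and below $\mu(B_1\setminus B_0)/\mu(X\setminus B_0)$ in case it did not.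

\begin{lemma}\label{lem:transfer}
There are Baire sets $B_i'\subseteq2^{\omega_1}$, $i<\omega_1$, with $\lambda(\bigcap_{i\in F}B_i')=\mu(\bigcap_{i\in F}B_i)$ for every nonempty finite $F\subseteq\omega_1$.
\end{lemma}

\begin{proof}
Let $m$ be the image of $\mu$ on the Baire sets of $2^{\omega_1}$ under $x\mapsto(1_{B_i}(x))_{i<\omega_1}$, and let $m_i$ be the image of $m$ on $2^i$ under $t\mapsto t|i$. The measure $S\mapsto m\{t:t|i\in S,\ t_i=1\}$ on $2^i$ is at most $m_i$, so the Radon--Nikodym theorem gives a Borel $\psi_i:2^i\to[0,1]$ with
$$\int_S\psi_i\,dm_i=m\{t:t|i\in S,\ t_i=1\}\qquad(S\subseteq2^i\text{ Borel}).$$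
A bijection of $\omega_1$ with $\omega_1\times\omega$ identifies $2^{\omega_1}$ with $(2^\omega)^{\omega_1}$, preserving Baire sets and the product measure; write $u=(u_i)_{i<\omega_1}$ with $u_i\in2^\omega$. Let $v:2^\omega\to[0,1]$, $v(s)=\sum_n2^{-n-1}s_n$; it carries the product measure to Lebesgue measure, so $\{v<c\}$ has measure $c$ for $c\in[0,1]$. Define $\varphi(u)\in2^{\omega_1}$ recursively by
$$\varphi(u)_i=1\iff v(u_i)<\psi_i(\varphi(u)|i).$$

We prove by induction on $i<\omega_1$ that $\varphi(u)|i$ is a Borel function of $u|i$ whose distribution under $\lambda$ is $m_i$. For $i=0$ there is nothing to prove. Assume the statement for $i$. Then $\varphi(u)_i$ is a Borel function of $u|(i+1)$. Since $u_i$ is independent of $u|i$, Fubini's theorem gives, for Borel $S\subseteq2^i$,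
$$\lambda\{u:\varphi(u)|i\in S,\ \varphi(u)_i=1\}=\int1_S(\varphi(u)|i)\,\psi_i(\varphi(u)|i)\,d\lambda(u)=\int_S\psi_i\,dm_i=m\{t:t|i\in S,\ t_i=1\}.$$
Subtracting this from $\lambda\{u:\varphi(u)|i\in S\}=m_i(S)$ gives the same equality with $0$ in place of $1$. Every Borel subset of $2^{i+1}=2^i\times2$ is a disjoint union $(S_0\times\{0\})\cup(S_1\times\{1\})$ with $S_0,S_1$ Borel, so the distribution of $\varphi(u)|(i+1)$ is $m_{i+1}$. For a limit $i$, each of the countably many coordinates of $\varphi(u)|i$ is a Borel function of $u|i$. The distribution agrees with $m_i$ on the sets $\{t\in 2^i:t|j\in S\}$ with $j<i$ and $S\subseteq2^j$ Borel; these are closed under finite intersections and generate the Borel sets of $2^i$, so (F5) finishes the step.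

Put $B_i'=\{u:\varphi(u)_i=1\}$, a Baire set. For a nonempty finite $F$ and $i>\max F$, both $\lambda(\bigcap_{j\in F}B_j')$ and $\mu(\bigcap_{j\in F}B_j)$ equal $m_i\{t:t_j=1\text{ for all }j\in F\}$.
\end{proof}

It therefore suffices to find $\Gamma$ for the sets $B_i'$. Let $S$, a Baire set with $\lambda(S)>0$, and $I_\alpha$ be given by Lemma~\ref{lem:S} for the family $(B'_i)$. A single point of $S$ that avoids $\omega_1$ null sets will do the work of the filter in Proposition~\ref{prop:MAH}. For this, (C) has to be localized to $S$.

\begin{lemma}\label{lem:local}
Assume \textup{(C)}. A Baire set $S\subseteq 2^{\omega_1}$ with $\lambda(S)>0$ is not covered by $\omega_1$ null sets.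
\end{lemma}

\begin{proof}
Regard $2^{\omega_1}$ as a group under coordinatewise addition mod $2$; translations preserve Baire sets, $\lambda$ and null sets. Let $S$ depend on the countable set $J$ of coordinates, and let $Q$ be the countable subgroup of elements with finite support contained in $J$. The Baire set $S+Q=\bigcup_{q\in Q}(S+q)$ depends only on coordinates in $J$ and is invariant under $Q$, so for every finite $J_0\subseteq J$ it depends only on coordinates in $J\setminus J_0$. By Kolmogorov's $0$--$1$ law such a set has measure $0$ or $1$, and $\lambda(S+Q)\ge\lambda(S)>0$ gives $\lambda(S+Q)=1$. If $S\subseteq\bigcup_{\xi<\omega_1}M_\xi$ with $M_\xi$ null, then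
$$2^{\omega_1}=\big(2^{\omega_1}\setminus(S+Q)\big)\cup\bigcup_{q\in Q,\ \xi<\omega_1}(M_\xi+q)$$
is a union of $\omega_1$ null sets, contrary to (C).
\end{proof}

Consider the null sets $S\setminus\bigcup_{i\in I_\alpha}B_i'$ for $\alpha<\omega_1$, together with those intersections $\bigcap_{i\in F}B_i'$, $F\subseteq\omega_1$ finite and nonempty, that are null. There are at most $\omega_1$ sets in all, so by Lemma~\ref{lem:local} some $u\in S$ lies in none of them. Let $\Gamma=\{i:u\in B_i'\}$. For each $\alpha$ it contains an element of $I_\alpha\subseteq[\alpha,\omega_1)$, so it is unbounded, hence uncountable. For a nonempty finite $F\subseteq\Gamma$ the set $\bigcap_{i\in F}B_i'$ contains $u$, so it is not null, and $\mu(\bigcap_{i\in F}B_i)>0$ by Lemma~\ref{lem:transfer}. This proves (H) and completes the proof of Theorem~\ref{thm:equiv}.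

\begin{thebibliography}{9}

\bibitem{Plebanek}
Grzegorz Plebanek, \emph{A survey on topological properties of $P(K)$ spaces}, arXiv:2312.14755 (2023).

\end{thebibliography}
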